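\title{Almost all foundations of matroids are non-representable}

\begin{abstract}
The foundation of a matroid is a pasture that controls the representations of the matroid over every pasture, and in particular over every field. We show that matroids on $n$ elements have at least $2^{\binom{n}{\lfloor n/2\rfloor}/(4n^2)-O(n^3)}$ pairwise non-isomorphic foundations, of which only $2^{O(n^3)}$ admit a homomorphism to a field. Hence almost all foundations are non-representable. The same holds for matroids of rank $r$, uniformly in $3\le r\le n-3$, and fails for the remaining ranks. The proof exhibits large families of sparse paving matroids whose foundations have unique sums, and recovers such a matroid from its foundation and $O(n^2)$ cross ratios.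
\end{abstract}

\section{Introduction}

\subsection{Matroids, pastures and foundations}

Let $E=[n]=\{1,\dots,n\}$. A \emph{matroid} $M$ of rank $r$ on $E$ is given by a nonempty family of $r$-element subsets of $E$, its \emph{bases}, with the exchange property: if $B,B'$ are bases and $x\in B\setminus B'$, then $(B\setminus\{x\})\cup\{y\}$ is a basis for some $y\in B'\setminus B$. The matroid is \emph{representable over a field $K$} if there is an $r\times n$ matrix over $K$ whose nonzero maximal minors are exactly those indexed by bases. Nelson proved that almost all matroids are not representable over any field: the proportion of matroids on $n$ elements that are representable over some field tends to $0$.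

The maximal minors of a matrix satisfy the three-term Pl\"ucker relations \eqref{eq:plucker} below. To state these relations one needs products, a sign, and a rule that says when three terms add up to zero. Pastures, in the sense of Baker and Lorscheid, have exactly this structure.

\begin{definition}
A \emph{pasture} is a commutative multiplicative monoid $P$ with an absorbing element $0$ such that $P^\times=P\setminus\{0\}$ is a group, together with an element $-1\in P^\times$ with $(-1)^2=1$ and a set of \emph{null triples} in $P^3$. We write $-a$ for $(-1)a$, and $a+b+c=0$ to say that $(a,b,c)$ is a null triple. The set of null triples is required to be invariant under permutations and under multiplication by $P^\times$, and $a+b+0=0$ holds exactly when $b=-a$. A \emph{homomorphism} of pastures is a multiplicative map that preserves $0$, $1$, $-1$ and sends null triples to null triples.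
\end{definition}

A pasture has no addition: for given $a,b$ there may be no $c$ with $a+b+c=0$, exactly one, or several. A field is a pasture in which there is always exactly one. In $\mathbb{F}_1^\pm=\{0,1,-1\}$ the only null triples are $(0,0,0)$ and the permutations of $(1,-1,0)$ and there is no $c$ with $1+1+c=0$. In $\mathbb{S}=\{0,1,-1\}$ the null triples are $(0,0,0)$ and all triples that contain both $1$ and $-1$. In $\mathbb{K}=\{0,1\}$ one has $-1=1$, and a triple is null unless it has exactly one nonzero entry; thus $1+1+0=0$ and $1+1+1=0$.

For a tuple $J\in E^{r-2}$ and $a,b\in E$ we write $Jab\in E^r$ for the concatenation. A map $\Delta\colon E^r\to P$ is \emph{alternating} if it vanishes on tuples with a repeated entry and is multiplied by $-1$ when two entries are interchanged.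

\begin{definition}
A \emph{weak $P$-representation} of a matroid $M$ of rank $r$ is an alternating map $\Delta\colon E^r\to P$ that is nonzero exactly on the orderings of bases of $M$ and satisfies, for all $J\in E^{r-2}$ and $a,b,c,d\in E$,
\begin{equation}\label{eq:plucker}
\Delta(Jab)\Delta(Jcd)-\Delta(Jac)\Delta(Jbd)+\Delta(Jad)\Delta(Jbc)=0 .
\end{equation}
Two weak $P$-representations are \emph{rescaling equivalent} if $\Delta'(e_1,\dots,e_r)=\kappa\prod_i\lambda(e_i)\cdot\Delta(e_1,\dots,e_r)$ for some $\kappa\in P^\times$ and $\lambda\colon E\to P^\times$. Let $\mathcal{X}_M(P)$ be the set of rescaling classes.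
\end{definition}

A homomorphism $f\colon P\to P'$ maps units to units, so $\Delta\mapsto f\circ\Delta$ defines a map $\mathcal{X}_M(P)\to\mathcal{X}_M(P')$. The \emph{foundation} of $M$ is a pasture $F_M$ together with bijections $\operatorname{Hom}(F_M,P)\to\mathcal{X}_M(P)$ that are natural in $P$. Its existence is part of the theory of Baker and Lorscheid. By Yoneda's lemma the universal property determines $F_M$ up to isomorphism; in particular isomorphic matroids have isomorphic foundations. A foundation is \emph{representable} if it has a homomorphism to some field, and \emph{non-representable} otherwise. By Lemma~\ref{lem:field} below, $F_M$ is representable if and only if $M$ is representable over some field.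

\subsection{The question and the results}

Let $\mathcal{F}(n)$ be the set of isomorphism classes of foundations of matroids on $n$ elements, and let $\mathcal{N}(n)\subseteq\mathcal{F}(n)$ be the subset of non-representable classes. The following question was posed by Baker, Lorscheid and Zhang \cite{BLZ}: are almost all foundations non-representable, that is, does $\#\mathcal{N}(n)/\#\mathcal{F}(n)$ tend to $1$ as $n\to\infty$?

Nelson's theorem suggests that the answer is yes, but does not imply it, because many matroids can share a foundation. In rank $1$, for example, there is no relation \eqref{eq:plucker} and any two weak $P$-representations of $M$ are rescaling equivalent; since $\mathbb{F}_1^\pm$ has exactly one homomorphism to every pasture, all $2^n-1$ matroids of rank $1$ on $[n]$ have foundation $\mathbb{F}_1^\pm$. Nothing formal prevents the many non-representable matroids from collapsing in the same way onto a few foundations, for example onto $\mathbb{K}$, over which every matroid has a weak representation (Lemma~\ref{lem:sym}(c)). Representable foundations are certainly few, since there are at most as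 many as there are representable matroids. The question therefore asks for a lower bound on the number of foundations.

\begin{theorem}\label{thm:main}
We have
\[
\log_2\#\mathcal{F}(n)\ \ge\ \frac{1}{4n^2}\binom{n}{\lfloor n/2\rfloor}-O(n^3),
\]
while the number of representable classes in $\mathcal{F}(n)$ is $2^{O(n^3)}$. Hence, for all large $n$,
\[
1-\frac{\#\mathcal{N}(n)}{\#\mathcal{F}(n)}\ \le\ 2^{-\frac{1}{5n^2}\binom{n}{\lfloor n/2\rfloor}},
\]
and $\#\mathcal{N}(n)/\#\mathcal{F}(n)\to1$ as $n\to\infty$.
\end{theorem}

Let $\mathcal{F}_r(n)$ and $\mathcal{N}_r(n)$ be the analogous sets for matroids of rank $r$ on $n$ elements.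

\begin{theorem}\label{thm:ranks}
As $n\to\infty$,
\[
\min_{3\le r\le n-3}\frac{\#\mathcal{N}_r(n)}{\#\mathcal{F}_r(n)}\ \longrightarrow\ 1,
\]
whereas the ratio is $0$ whenever $r\le2$ or $n-r\le2$. In particular, for fixed $r$ the limit of the ratio is $1$ if $r\ge3$ and $0$ if $r\le 2$.
\end{theorem}

\begin{remark}
Since $\#\mathcal{F}(n)$ is at most the number of matroids on $n$ elements, Theorem~\ref{thm:main} and the bound of Bansal, Pendavingh and van der Pol on that number give
\[
n-\tfrac52\log_2 n-O(1)\ \le\ \log_2\log_2\#\mathcal{F}(n)\ \le\ n-\tfrac32\log_2 n+O(1).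
\]
The upper bound is not used in this paper.
\end{remark}

\subsection{The method}

We bound the number of matroids that can share a foundation. Consider a matroid of rank $2$ on $[4]$ in which every pair other than possibly $\{3,4\}$ is a basis. Over a field, a representation can be rescaled to
\[
\begin{pmatrix}1&0&1&1\\0&1&1&w\end{pmatrix},
\]
and the remaining minor $z=\Delta(3,4)$ satisfies $z+1-w=0$. The equation has one solution, so the entry $w$ tells us whether $\{3,4\}$ is a basis. Over $\mathbb{K}$ the entry $w$ equals $1$ in both cases, the equation $z+1+1=0$ has two solutions, and the matrix carries no information.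

The same dichotomy governs the universal representation of $M$ over $F_M$. It can be normalized to a matrix $[I_r\,|\,A]$ whose $O(n^2)$ entries are cross ratios, and a foundation on $n$ elements contains at most $2^nn^4$ cross ratios (Section~\ref{sec:found}). If sums in $F_M$ are unique when they exist, then \eqref{eq:plucker} computes all values of the representation from $A$, one after the other, and so recovers $M$. At most $2^{O(n^3)}$ such matroids can then share a foundation (Section~\ref{sec:recon}). It remains to find far more than $2^{O(n^3)}$ matroids with unique sums. Section~\ref{sec:unique} gives a criterion in terms of a homomorphism from the multiplicative group of the foundation to a free abelian group. Section~\ref{sec:codes} verifies it for sparse paving matroids whose non-bases are far apart, of which there are doubly exponentially many, and proves Theorem~\ref{thm:main}. These families are large enough for all ranks $4\le r\le n/2$. Rank $3$ needs a different family, built from triangle-free linear triple systems (Section~\ref{sec:rank3}). Section~\ref{sec:ranks} adds duality and proves Theorem~\ref{thm:ranks}.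 The count of representable matroids is in Section~\ref{sec:count}. At no point do we prove that a particular foundation is non-representable; both theorems follow by comparing two counts.

\section{Preliminaries}\label{sec:prelim}

We write $S+x$ and $S-x$ for $S\cup\{x\}$ and $S\setminus\{x\}$, and we use $Jab$ also for the underlying set. On $r$-subsets of $E$ the function $d(S,S')=|S\setminus S'|$ is a metric: it is symmetric because $|S|=|S'|$, and $S\setminus S''\subseteq(S\setminus S')\cup(S'\setminus S'')$. We put $B_0=[r]$ and $N(H)=\{H-p+x: p\in H,\ x\notin H\}$, the set of $r$-sets at distance $1$ from $H$. Implied constants in $O(\cdot)$ are absolute.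

A \emph{quad} is an $(r-2)$-set $J$ together with four distinct elements of $E\setminus J$; there are $\binom{n}{r-2}\binom{n-r+2}{4}$ quads. A \emph{labeled quad} $q=(J;a,b,c,d)$ is a quad with an ordering of the four elements. Its \emph{six sets} are $J+s+s'$ with $s\ne s'$ in $\{a,b,c,d\}$; they form the three complementary pairs $\{Jab,Jcd\}$, $\{Jac,Jbd\}$, $\{Jad,Jbc\}$. The quad is \emph{nondegenerate} for $M$ if all six sets are bases. For an alternating map $D$ put
\[
\tau_D(J;a,b,c,d)=(\tau_1,\tau_2,\tau_3)=\bigl(D(Jab)D(Jcd),\ -D(Jac)D(Jbd),\ D(Jad)D(Jbc)\bigr).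
\]
This does not depend on the ordering of $J$, since a change of ordering multiplies both factors of each product by the same sign. Relation \eqref{eq:plucker} says that $\tau_\Delta$ is a null triple. Let $V_4=\{1,(ab)(cd),(ac)(bd),(ad)(bc)\}$ be the Klein four-group acting on the labels.

\begin{lemma}\label{lem:sym}
Let $D$ be an alternating map on $E^r$ with values in a commutative monoid with $0$ and an element $-1$ of square $1$.
\begin{enumerate}
\item[(a)] Relabeling $a,b,c,d$ permutes $\tau_1,\tau_2,\tau_3$ and multiplies them by a common sign. Every permutation of the three entries occurs, and $V_4$ fixes $\tau_D$.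
\item[(b)] If $D$ takes values in a pasture, then \eqref{eq:plucker} holds automatically unless the entries of $J$ and $a,b,c,d$ are all distinct.
\item[(c)] If $D$ is nonzero exactly on the ordered bases of a matroid, then it is impossible that exactly one complementary pair of a quad consists of two bases.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Omit $J$ from the notation. Interchanging $a,b$ gives
\[
\bigl(D(ba)D(cd),\,-D(bc)D(ad),\,D(bd)D(ac)\bigr)=-(\tau_1,\tau_3,\tau_2).
\]
Interchanging $b,c$ gives $\bigl(D(ac)D(bd),-D(ab)D(cd),D(ad)D(cb)\bigr)=-(\tau_2,\tau_1,\tau_3)$, and interchanging $c,d$ gives $\bigl(D(ab)D(dc),-D(ad)D(bc),D(ac)D(bd)\bigr)=-(\tau_1,\tau_3,\tau_2)$. These transpositions generate $S_4$ and their images generate $S_3$. The element $(ab)(cd)$ fixes $\tau_D$, hence so do its conjugates.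

(b) If $J$ has a repeated entry or contains one of $a,b,c,d$, all three products vanish. If two of $a,b,c,d$ coincide, by (a) we may assume $a=b$, and the triple is $(0,-w,w)$ with $w=D(Jac)D(Jad)$.

(c) By (a) suppose that $Jab$ and $Jcd$ are bases. Suppose $Jac$ is not a basis. Removing $b$ from $Jab$ and exchanging with $Jcd$ shows that $Jad$ is a basis; removing $d$ from $Jcd$ and exchanging with $Jab$ shows that $Jbc$ is a basis. If $Jbd$ is not a basis, removing $a$ from $Jab$ and $c$ from $Jcd$ gives the bases $Jbc$ and $Jad$. Otherwise $Jac$ and $Jbd$ are both bases.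
\end{proof}

The next fact is standard. Its proof is the model for the reconstruction argument of Section~\ref{sec:recon}.

\begin{lemma}\label{lem:field}
A matroid $M$ has a weak $K$-representation over a field $K$ if and only if it is representable over $K$.
\end{lemma}

\begin{proof}
Let $\Delta_A$ be the function of maximal minors of a matrix $A$. If the columns in $J$ are dependent, all terms of \eqref{eq:plucker} vanish. Otherwise row operations make them unit vectors, and \eqref{eq:plucker} becomes the identity $[ab][cd]-[ac][bd]+[ad][bc]=0$ among the $2\times2$ determinants of four vectors in $K^2$, which holds on expanding.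

Conversely let $\Delta$ be a weak $K$-representation of $M$. Relabel and rescale so that $\Delta(1,\dots,r)=1$. Let $A=[I_r\,|\,(a_{ij})]$, where $a_{ij}$ is the value of $\Delta$ on $(1,\dots,r)$ with $j$ put in position $i$, and let $M_A$ be the matroid of $A$. We show $\Delta=\Delta_A$ on $r$-sets $S$ by induction on $k=d(S,B_0)$. For $k\le1$ this holds by construction. Let $k\ge2$. If $S$ is a basis of neither $M$ nor $M_A$, both values are $0$. Otherwise two exchanges with $B_0$ in a matroid that has $S$ as a basis give $a,d\in S\setminus B_0$ and $b,c\in B_0\setminus S$ such that $Jbc$ is a basis of it, where $J=S-a-d$. The five sets of $(J;a,b,c,d)$ other than $S=Jad$ are closer to $B_0$, so $\Delta$ and $\Delta_A$ agree on them, and the common value on $Jbc$ is nonzero. Solving \eqref{eq:plucker} for the value on $Jad$ gives $\Delta(Jad)=\Delta_A(Jad)$.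
\end{proof}

All our families consist of sparse paving matroids. Let $1\le r\le n-1$ and let $\mathcal{C}$ be a family of $r$-sets with $d(H,H')\ge2$ for distinct $H,H'\in\mathcal{C}$. The $r$-sets not in $\mathcal{C}$ are the bases of a matroid $M_{\mathcal{C}}$. Indeed, of two sets at distance $1$ at least one is not in $\mathcal{C}$. So bases exist; and if $B,B'\notin\mathcal{C}$ and $x\in B\setminus B'$, then either $d(B,B')=1$ and the exchange produces $B'$, or there are two choices $y\ne y'$ in $B'\setminus B$ and one of $B-x+y$, $B-x+y'$ is not in $\mathcal{C}$. Different families $\mathcal{C}$ give different matroids on $[n]$.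

\section{Counting representable matroids}\label{sec:count}

Nelson proved the bound $2^{n^3/4}$, for large $n$, on the number of representable matroids. We give a short proof of what we need, using his pigeonhole trick. The difficulty is that the field varies with the matroid; the trick is to argue with polynomials over $\mathbb{Z}$, which can be evaluated in every field.

\begin{lemma}\label{lem:count}
Let $1\le r\le n$ and $N=\binom nr$. At most
\[
N\cdot\bigl(N(1+r\log_2r)+2\bigr)\,(1+rN)^{r(n-r)}
\]
matroids of rank $r$ on $[n]$ are representable over some field.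
\end{lemma}

\begin{proof}
Let $k$ be the number of those that have $[r]$ as a basis. By symmetry the total is at most $Nk$. Let $f_S\in\mathbb{Z}[x_{ij}]$ be the minor of $[I_r\,|\,(x_{ij})]$ indexed by the $r$-set $S$. It is a polynomial in $r(n-r)$ variables of degree at most $r$, and the absolute values of its coefficients sum to at most $r!$. For each of the $k$ matroids, with set of bases $\mathcal{B}$, row reduction gives a point $A_{\mathcal{B}}$ with coordinates in some field such that $f_S(A_{\mathcal{B}})\ne0$ exactly for $S\in\mathcal{B}$. Put $g_{\mathcal{B}}=\prod_{S\in\mathcal{B}}f_S$. Then $g_{\mathcal{B}'}(A_{\mathcal{B}})\ne0$ if and only if $\mathcal{B}'\subseteq\mathcal{B}$.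

The $2^k$ subset sums of the polynomials $g_{\mathcal{B}}$ are distinct. Otherwise $\sum c_{\mathcal{B}}g_{\mathcal{B}}=0$ with $c_{\mathcal{B}}\in\{0,\pm1\}$ not all zero. Choose $\mathcal{B}$ minimal under inclusion with $c_{\mathcal{B}}\ne0$ and evaluate at $A_{\mathcal{B}}$. Only the term of $\mathcal{B}$ survives, so $\pm g_{\mathcal{B}}(A_{\mathcal{B}})=0$, a contradiction.

Each subset sum has degree at most $rN$, hence involves only the at most $(1+rN)^{r(n-r)}$ monomials with all exponents in $[0,rN]$, and its coefficients are integers of absolute value at most $k(r!)^N\le2^N(r!)^N$. Therefore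
\[
2^k\le\bigl(2^{N+1}(r!)^N+1\bigr)^{(1+rN)^{r(n-r)}},
\]
and $\log_2\bigl(2^{N+1}(r!)^N+1\bigr)\le N+2+Nr\log_2r$.
\end{proof}

\begin{corollary}\label{cor:count}
The number of representable classes in $\mathcal{F}(n)$ is $2^{O(n^3)}$. For $3\le r\le n/2$ the number of representable classes in $\mathcal{F}_r(n)$ is $2^{O(r^2n\log n)}$.
\end{corollary}

\begin{proof}
A representable class is the class of $F_M$ for a matroid $M$ on $[n]$ (of rank $r$, in the second case). A homomorphism from $F_M$ to a field gives a weak representation over that field, so $M$ is representable by Lemma~\ref{lem:field}. It therefore suffices to count representable matroids. For the first bound use $N\le2^n$ and $r(n-r)\le n^2/4$ in Lemma~\ref{lem:count}, so that the last factor is at most $(1+n2^n)^{n^2/4}$, and sum over $r$. For the second use $N\le n^r$, so that $1+rN\le n^{r+1}$ and the last factor is at most $n^{(r+1)rn}$.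
\end{proof}

\section{A presentation of the foundation}\label{sec:found}

From here through Section~\ref{sec:rank3} we assume $2\le r\le n-2$. We call a matroid $M$ of rank $r$ on $E$ \emph{framed} if $B_0$ and all sets in $N(B_0)$ are bases. In matrix terms, all entries of $A$ in $[I_r\,|\,A]$ are nonzero, which allows us to normalize one row and one column of $A$ by rescaling. Let $M$ be framed.

\subsection{The construction}

A weak representation assigns units to ordered bases. By Lemma~\ref{lem:sym}(b),(c) the relations \eqref{eq:plucker} that impose a condition are of two kinds. If exactly one product vanishes, the relation is an equation between two products of units. If none vanishes, the quad is nondegenerate and the relation prescribes a null triple. We build the first kind into a group and the second kind into the null triples.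

Let $T$ be the abelian group, written multiplicatively, generated by $\varepsilon$ and symbols $X_e$ for the ordered bases $e$ of $M$, subject to
\begin{enumerate}
\item[(T1)] $\varepsilon^2=1$;
\item[(T2)] $X_{e'}=\varepsilon X_e$ if $e'$ arises from $e$ by interchanging two entries;
\item[(T3)] $X_{Jac}X_{Jbd}=X_{Jad}X_{Jbc}$ for every labeled quad such that these four sets are bases and $Jab$ or $Jcd$ is not.
\end{enumerate}
Put $X_e=0$ for all other tuples $e$. Then $X$ is an alternating map to $T\cup\{0\}$ with $-1=\varepsilon$, and we write $\tau(q)=\tau_X(q)$. Relation (T3) says $\tau_3=\varepsilon\tau_2$ when $\tau_1=0$. By Lemma~\ref{lem:sym}(a), whenever exactly one entry of $\tau(q)$ vanishes, the other two differ by the factor $\varepsilon$.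

Rescaling is measured by a grading. Let $\mathbf{1}_S\in\mathbb{Z}^E$ be the indicator vector of $S$, and $\mathbf{1}_e=\mathbf{1}_{\{e\}}$. Define $\deg\colon T\to\mathbb{Z}^E$ by $\deg\varepsilon=0$ and $\deg X_e=\mathbf{1}_{\{e_1,\dots,e_r\}}$. This is well defined because each of the three products of a quad has degree $2\cdot\mathbf{1}_J+\mathbf{1}_{\{a,b,c,d\}}$. Let $T_0=\ker\deg$, and let $F=T_0\cup\{0\}$ with $-1=\varepsilon$ and the following null triples: $(0,0,0)$; the permutations of $(w,\varepsilon w,0)$ with $w\in T_0$; and the triples $g\,\tau(q)$ that lie in $T_0^3$, with $g\in T$ and $q$ a nondegenerate labeled quad. The last family is closed under permutations by Lemma~\ref{lem:sym}(a) and its triples have no zero entry, so $F$ is a pasture.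

To obtain a representation over $F$ we project $T$ onto $T_0$. For $i\le r<j$ let $e^{ij}=(1,\dots,j,\dots,r)$ be the tuple with $j$ in position $i$. The \emph{normalizers} are the $n$ elements $X_{(1,\dots,r)}$ and $X_{e^{ij}}$ with $i=1$ or $j=r+1$; they exist because $M$ is framed. Their degrees are $\mathbf{1}_{B_0}$ and $\mathbf{1}_{B_0}+\mathbf{1}_j-\mathbf{1}_i$, where the pairs $(i,j)$ are the edges of a spanning tree of the complete bipartite graph on $B_0$ and $E\setminus B_0$. The vectors $\mathbf{1}_j-\mathbf{1}_i$ along the edges of a spanning tree form a $\mathbb{Z}$-basis of the lattice of vectors with coordinate sum $0$. Hence the degrees of the normalizers form a $\mathbb{Z}$-basis of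
\[
\Lambda=\Bigl\{v\in\mathbb{Z}^E: r\ \text{divides}\ \textstyle\sum_e v_e\Bigr\}.
\]
As $\deg T\subseteq\Lambda$, we get $\deg T=\Lambda$, and $\deg$ maps the subgroup $Y$ generated by the normalizers isomorphically onto $\Lambda$. So $T=T_0\times Y$. Let $\pi\colon T\to T_0$ be the projection, and define $\Delta_M\colon E^r\to F$ by $\Delta_M(e)=\pi(X_e)$ on ordered bases and $\Delta_M(e)=0$ otherwise.

\begin{proposition}\label{prop:found}
The map $\Delta_M$ is a weak $F$-representation of $M$, and $f\mapsto[f\circ\Delta_M]$ is a bijection $\operatorname{Hom}(F,P)\to\mathcal{X}_M(P)$, natural in $P$. Thus $F$ is the foundation $F_M$.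
\end{proposition}

\begin{proof}
Since $\pi(\varepsilon)=\varepsilon$, the map $\Delta_M$ is alternating, and $\tau_{\Delta_M}(q)=\pi(\tau(q))$ entrywise. If $q$ is nondegenerate, the entries of $\tau(q)$ have the same degree, so $\pi(\tau(q))=y^{-1}\tau(q)$ with $y\in Y$ the element of that degree; this is a null triple. If $q$ is degenerate, $\pi(\tau(q))$ is $(0,0,0)$ or a permutation of $(w,\varepsilon w,0)$.

Let $\Delta$ be a weak $P$-representation. The assignment $X_e\mapsto\Delta(e)$, $\varepsilon\mapsto-1$ respects (T1)--(T3), the last because $0-x+y=0$ forces $y=x$ in $P$. It defines $h\colon T\to P^\times$, and $h(g\,\tau(q))=h(g)\,\tau_\Delta(q)$ is null in $P$. So $h|_{T_0}$, extended by $0\mapsto0$, is a homomorphism of pastures $f_\Delta\colon F\to P$. Rescaling by $(\kappa,\lambda)$ multiplies $h(x)$ by $\kappa^{\sum_e v_e/r}\prod_e\lambda(e)^{v_e}$, where $v=\deg x$; this is $1$ on $T_0$, so $f_\Delta$ depends only on the class of $\Delta$.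

The two constructions are inverse to each other. For $\Delta=f\circ\Delta_M$ we have $h=f\circ\pi$, so $f_\Delta=f$. Conversely, $h(x)/h(\pi(x))$ is the value of $h$ on the $Y$-component of $x$, so it equals $\chi(\deg x)$ for a homomorphism $\chi\colon\Lambda\to P^\times$. Put $\lambda(e)=\chi(\mathbf{1}_e-\mathbf{1}_1)$ and $\kappa=\chi(\mathbf{1}_{B_0})/\prod_{i\le r}\lambda(i)$. For every $r$-set $B$,
\[
\kappa\prod_{e\in B}\lambda(e)=\chi\bigl(\mathbf{1}_{B_0}-(\mathbf{1}_{B_0}-r\mathbf{1}_1)+(\mathbf{1}_B-r\mathbf{1}_1)\bigr)=\chi(\mathbf{1}_B).
\]
Hence $\Delta$ is the rescaling of $f_\Delta\circ\Delta_M$ by $(\kappa,\lambda)$. Naturality holds since $f'\circ(f\circ\Delta_M)=(f'\circ f)\circ\Delta_M$.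
\end{proof}

\subsection{Fundamental elements and the matrix of $M$}

The group $F_M^\times$ is usually infinite, so we need a finite subset that contains the matrix entries and is defined in terms of the pasture alone. For a pasture $P$ let $\operatorname{Fund}(P)$ be the set of \emph{fundamental elements}, the $w\in P^\times$ such that $w+w'-1=0$ for some $w'\in P^\times$. An isomorphism $P\to P'$ maps $\operatorname{Fund}(P)$ onto $\operatorname{Fund}(P')$. Put
\[
Q(n,r)=6\binom{n}{r-2}\binom{n-r+2}{4}+1 ,
\]
and let $a_{ij}=\Delta_M(e^{ij})\in F_M^\times$ for $i\le r<j$.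

\begin{lemma}\label{lem:fund}
We have $|\operatorname{Fund}(F_M)\cup\{1\}|\le Q(n,r)$. Moreover $\Delta_M(1,\dots,r)=1$, $a_{1j}=a_{i,r+1}=1$, and $a_{ij}\in\operatorname{Fund}(F_M)\cup\{1\}$ for $i\ge2$, $j\ge r+2$.
\end{lemma}

\begin{proof}
If $w+w'-1=0$ with $w,w'\ne0$, then $(w,w',\varepsilon)=g\,\tau(q)$ and $w=\varepsilon\tau_1/\tau_3$. By Lemma~\ref{lem:sym}(a), the labelings of one quad produce only the six values $\varepsilon\tau_k/\tau_l$ with $k\ne l$. This proves the bound.

The normalizers are sent to $1$ by $\pi$. Let $i\ge2$, $j\ge r+2$, $s=r+1$, and let $[x,y]$ be the value of $\Delta_M$ on $(1,\dots,r)$ with $x$ in position $1$ and $y$ in position $i$. With $J=B_0-1-i$, the values $[x,y]$ and $\Delta_M(Jxy)$ differ by a sign that does not depend on $x,y$, so \eqref{eq:plucker} for $(J;1,i,s,j)$ reads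
\[
[1,i][s,j]-[1,s][i,j]+[1,j][i,s]=0 .
\]
Here $[1,i]=1$, $[1,s]=a_{is}=1$, $[i,j]=-[j,i]=-a_{1j}=-1$, $[1,j]=a_{ij}$ and $[i,s]=-a_{1s}=-1$. So $[s,j]+1-a_{ij}=0$. If $[s,j]=0$ then $a_{ij}=1$. Otherwise multiply by $-1$ to get $a_{ij}+(-[s,j])-1=0$.
\end{proof}

\begin{example}\label{ex:u24}
Let $r=2$, $n=4$, and let all six pairs be bases. There is no relation (T3), so $T=\langle\varepsilon\rangle\times\mathbb{Z}^6$. The normalizers are $X_{12},X_{32},X_{42},X_{13}$, so $T_0\cong T/Y$ is $\langle\varepsilon\rangle$ times the free group on $w=\pi(X_{14})$ and $z=\pi(X_{34})$. The only quad gives $z+1-w=0$, the equation of the introduction. The fundamental elements are $w$, $1/w$, $-z$, $-1/z$, $z/w$, $w/z$; over a field, where $z=w-1$, these are the six values of the cross ratio of four points on a line. The six ratios of two entries of $(z,1,-w)$ are distinct and different from $-1$. So in a null triple $(u,v,z')$ with $u,v\ne0$, the ratio $u/v$ decides whether $z'=0$ and, if not, which permutation of $(z,1,-w)$ the triple is proportional to. Sums in this foundation are unique.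
\end{example}

\section{Reconstructing a matroid from its matrix}\label{sec:recon}

The induction in Lemma~\ref{lem:field} uses one quad for each set $S$, and it uses only that one particular equation $u+v+z=0$ has a single solution $z$. We isolate this, because in rank $3$ we shall prove uniqueness only for well-chosen quads.

\begin{definition}\label{def:R}
A framed matroid $M$ is \emph{reconstructible} if for every $r$-set $S$ with $d(S,B_0)\ge2$ there is a labeled quad $(J;a,b,c,d)$ with $S=J+a+d$, $a,d\notin B_0$ and $b,c\in B_0\setminus S$ such that
\begin{enumerate}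
\item[(R1)] $Jbc$ is a basis;
\item[(R2)] if $u=\Delta_M(Jab)\Delta_M(Jcd)$ and $v=-\Delta_M(Jac)\Delta_M(Jbd)$ are both nonzero, then there is only one $z\in F_M$ with $u+v+z=0$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:recon}
For every pasture $F$, at most $Q(n,r)^{(r-1)(n-r-1)}$ reconstructible matroids $M$ of rank $r$ on $[n]$ have $F_M\cong F$.
\end{lemma}

\begin{proof}
For each such $M$ fix an isomorphism $F_M\to F$ and compose $\Delta_M$ with it. This gives a weak $F$-representation of $M$ whose matrix $(a_{ij})$ has, by Lemma~\ref{lem:fund}, $(r-1)(n-r-1)$ entries in the set $\operatorname{Fund}(F)\cup\{1\}$ of size at most $Q(n,r)$, and all other entries equal to $1$. It suffices to show that the matrix determines $M$.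

Let $M,M'$ have the same matrix, and let $\Delta,\Delta'\colon E^r\to F$ be their representations. We show that $\Delta=\Delta'$ on the orderings of each $r$-set $S$, by induction on $k=d(S,B_0)$. For $k\le1$ this is the hypothesis. For $k\ge2$ take the quad that Definition~\ref{def:R} provides for $M$ and $S$. The sets $Jab,Jcd,Jac,Jbd$ are at distance $k-1$ from $B_0$ and $Jbc$ is at distance $k-2$, so $\Delta$ and $\Delta'$ agree on them. Let $u,v\in F$ be the common first two entries of $\tau_\Delta$ and $\tau_{\Delta'}$. Both $z=\Delta(Jad)\Delta(Jbc)$ and $z'=\Delta'(Jad)\Delta(Jbc)$ complete $(u,v)$ to a null triple of $F$. If $u=0$ then $z=-v=z'$, and if $v=0$ then $z=-u=z'$, by the pasture axiom. Otherwise $z=z'$ by (R2), transported along the isomorphism $F_M\to F$. By (R1) we may cancel $\Delta(Jbc)$, and $\Delta(Jad)=\Delta'(Jad)$. So $\Delta=\Delta'$, and $M=M'$ because the bases are the support.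
\end{proof}

\section{A criterion for unique sums}\label{sec:unique}

Let $M$ be framed. Call two nondegenerate labeled quads $q,q'$ \emph{proportional} if $\tau(q')=g\,\tau(q)$ for some $g\in T$; this is an equivalence relation. An equation $u+v+z=0$ in $F_M$ with $u,v\ne0$ has two solutions only if some quad has $\tau_1/\tau_2=\varepsilon$, or two non-proportional quads have the same ratio $\tau_1/\tau_2$. We have to exclude both, although the group $T$ is given only by generators and relations. To show that two elements of $T$ are different it is enough to separate them by a homomorphism to a group in which we can compute.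

Let $\Phi\colon T\to W$ be a homomorphism to a torsion-free abelian group, written additively. Then $\Phi(\varepsilon)=0$, so $\varphi(B)=\Phi(X_e)$ depends only on the basis $B$ underlying $e$. For a nondegenerate labeled quad $q=(J;a,b,c,d)$ put
\[
\delta(q)=\Phi(\tau_1/\tau_2)=\varphi(Jab)+\varphi(Jcd)-\varphi(Jac)-\varphi(Jbd).
\]
We call $Jab,Jcd$ the \emph{positive corners} and $Jac,Jbd$ the \emph{negative corners} of $q$. Two facts about corners are used repeatedly.
\begin{enumerate}
\item[(C1)] The group $V_4$ fixes $\tau$ and $\delta$ and permutes transitively the four pairs consisting of a positive and a negative corner. Indeed, the pair $(Jab,Jac)$ is sent to $(Jab,Jbd)$ by $(ab)(cd)$, to $(Jcd,Jac)$ by $(ac)(bd)$ and to $(Jcd,Jbd)$ by $(ad)(bc)$.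
\item[(C2)] The four corners with their signs determine $\tau(q)$. Indeed, $J=Jab\cap Jcd$, and a relabeling that preserves the partitions $ab|cd$ and $ac|bd$ also preserves $ad|bc$, so it lies in $V_4$.
\end{enumerate}

\begin{lemma}\label{lem:crit}
Suppose that $\delta(q')\ne0$ for every nondegenerate labeled quad $q'$.
\begin{enumerate}
\item[(a)] If $u\in F_M^\times$ and $u+(-u)+z'=0$, then $z'=0$.
\item[(b)] Let $q$ be a nondegenerate labeled quad and $(u,v,z)=g_0\,\tau(q)\in T_0^3$. Suppose that every nondegenerate labeled quad $q'$ with $\delta(q')=\delta(q)$ is proportional to $q$. Then $z$ is the only $z'\in F_M$ with $u+v+z'=0$.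
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $z'\ne0$, then $(u,\varepsilon u,z')=g\,\tau(q')$ for some $q'$, and $\delta(q')=\Phi(\varepsilon)=0$.

(b) If $z'=0$, then $u/v=\varepsilon$ and $\delta(q)=0$, which is excluded. So $z'\ne0$ and $(u,v,z')=g\,\tau(q')$ with $\delta(q')=\Phi(u/v)=\delta(q)$. By hypothesis $\tau(q')=h\,\tau(q)$. The first entries give $gh\,\tau_1(q)=u=g_0\tau_1(q)$, so $gh=g_0$ and $z'=gh\,\tau_3(q)=z$.
\end{proof}

Non-bases force certain distinct quads to be proportional, so one cannot hope that $\delta(q)$ determines $q$. Over a field, the ratios of entries of $\tau(J;a,b,c,d)$ are, up to sign, the cross ratios of the four points on the projective line obtained by projecting $a,b,c,d$ from the span of $J$. If $Jay$ is not a basis, then $a$ and $y$ project to the same point, and replacing $a$ by $y$ changes nothing. A second coincidence is shown in Figure~\ref{fig:EB}. Both hold in $T$.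

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[thick] (-1.6,0) -- (4.8,0);
\draw (-1,0) -- (2,3);
\draw (2,3) -- (1.2,0); \draw (2,3) -- (2.6,0); \draw (2,3) -- (4.2,0);
\draw[dashed] (0.5,1.5) -- (1.2,0); \draw[dashed] (0.5,1.5) -- (2.6,0); \draw[dashed] (0.5,1.5) -- (4.2,0);
\fill (1.2,0) circle (2pt) node[below] {$b$};
\fill (2.6,0) circle (2pt) node[below] {$c$};
\fill (4.2,0) circle (2pt) node[below] {$d$};
\fill (2,3) circle (2pt) node[above] {$i$};
\fill (0.5,1.5) circle (2pt) node[above left] {$a$};
\draw[fill=white] (-1,0) circle (2pt) node[below] {$\ast$};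
\end{tikzpicture}
\caption{The second exchange in rank $3$. If $b,c,d$ are collinear, the lines from $i$ to $a,b,c,d$ and the lines from $a$ to $i,b,c,d$ cut the line $bcd$ in the same four points $\ast,b,c,d$. So the quads $(i;a,b,c,d)$ and $(a;i,b,c,d)$ have the same cross ratio.}
\label{fig:EB}
\end{figure}

\begin{lemma}[Exchanges]\label{lem:exch}
Let $q,q'$ be nondegenerate labeled quads. They are proportional in each of the following situations.
\begin{enumerate}
\item[(A)] $q=(J;a,b,c,d)$, $q'=(J;y,b,c,d)$ with $y\notin J\cup\{a,b,c,d\}$, and $Jay$ is not a basis.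
\item[(B)] $q=(L+i;a,b,c,d)$, $q'=(L+a;i,b,c,d)$, and $L\cup\{b,c,d\}$ is not a basis.
\end{enumerate}
The same holds if the exchanged element stands in any other of the four positions.
\end{lemma}

\begin{proof}
(A) For $s\ne s'$ in $\{b,c,d\}$, relation (T3) for $(J;a,y,s,s')$ gives $X_{Jas}X_{Jys'}=X_{Jas'}X_{Jys}$; the four sets are bases since they belong to $q$ or $q'$. So $g=X_{Jas}/X_{Jys}$ does not depend on $s$. Each entry of $\tau(q)$ has exactly one factor $X_{Jas}$, and its other factor does not involve $a$. Hence $\tau(q)=g\,\tau(q')$.

(B) Let $\{s,u,w\}=\{b,c,d\}$. Since $Lsuw$ is not a basis, (T3) for $(L+s;i,a,u,w)$ gives $X_{Lsiu}X_{Lsaw}=X_{Lsiw}X_{Lsau}$. Put $\mu(s,u)=X_{Lisu}/X_{Lasu}=X_{Lsiu}/X_{Lsau}$. Then $\mu(s,u)=\mu(s,w)$ and $\mu(s,u)=\mu(u,s)$, so $\mu$ is constant. Each entry of $\tau(q)$ is, up to the sign of the middle entry, a product $X_{Lias}X_{Liuw}$, and the corresponding entry of $\tau(q')$ has $X_{Lais}X_{Lauw}$. As $X_{Lias}=\varepsilon X_{Lais}$, we get $\tau(q)=\varepsilon\mu\,\tau(q')$.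

Applying the same permutation of positions to $q$ and $q'$ changes both triples in the same way, by Lemma~\ref{lem:sym}(a).
\end{proof}

How should $\Phi$ be chosen for a sparse paving matroid? If $H=Jab$ is a non-basis, the four sets in (T3) are $H-b+c$, $H-a+d$, $H-b+d$, $H-a+c$. So the relations around $H$ say that, up to sign, the array $(X_{H-p+x})_{p\in H,\,x\notin H}$ has all $2\times2$ minors zero: it has rank one. This suggests $\varphi(H-p+x)=\alpha_{H,p}+\beta_{H,x}$, with a row variable and a column variable.

\begin{example}\label{ex:five}
Let $r=2$, $n=5$, $\mathcal{C}=\{H\}$ with $H=\{4,5\}$. The relations (T3) are $X_{4c}X_{5d}=X_{4d}X_{5c}$ for distinct $c,d\in\{1,2,3\}$. Let $W$ be free on $\xi_{12},\xi_{13},\xi_{23},\alpha_4,\alpha_5,\beta_1,\beta_2,\beta_3$ and put $\varphi(cd)=\xi_{cd}$, $\varphi(4c)=\alpha_5+\beta_c$, $\varphi(5c)=\alpha_4+\beta_c$. Both sides of each relation go to $\alpha_4+\alpha_5+\beta_c+\beta_d$. The nondegenerate quads are $\{1,2,3,4\}$ and $\{1,2,3,5\}$, and up to $V_4$ every labeling has $a\in\{4,5\}$ and $\{b,c,d\}=\{1,2,3\}$. Then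
\[
\delta(a,b,c,d)=\beta_b-\beta_c+\xi_{cd}-\xi_{bd}.
\]
This is nonzero and determines $b,c,d$. It does not determine $a$, but the two choices differ by an exchange (A). So sums in $F_M$ are unique by Lemma~\ref{lem:crit}.

The matroids with $\mathcal{C}=\{45\}$, $\{35\}$, $\{34\}$ are isomorphic, hence share this foundation. Their matrices tell them apart. For $\{45\}$ the relation $X_{41}X_{52}=X_{42}X_{51}$ gives $a_{24}=a_{25}$. For $\{35\}$ the equation $\Delta_M(3,j)+1-a_{2j}=0$ gives $a_{25}=1$, while $a_{24}\ne1$ by Lemma~\ref{lem:crit}(a). For $\{34\}$ it gives $a_{24}=1\ne a_{25}$.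
\end{example}

\section{Well-separated non-bases and the proof of Theorem~\ref{thm:main}}\label{sec:codes}

The formula $\varphi(H-p+x)=\alpha_{H,p}+\beta_{H,x}$ is ambiguous for a basis that lies in two sets $N(H)$. The simplest remedy is to keep the non-bases further apart. Call a family $\mathcal{C}$ of $r$-sets \emph{admissible} if $d(H,H')\ge3$ for distinct $H,H'\in\mathcal{C}$ and $d(H,B_0)\ge2$ for all $H\in\mathcal{C}$. Subfamilies of admissible families are admissible. Let $\mathcal{C}$ be admissible and $M=M_{\mathcal{C}}$. The second condition says that $M$ is framed. By the first condition and the triangle inequality, the sets $N(H)$, $H\in\mathcal{C}$, consist of bases and are pairwise disjoint.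

Let $W$ be the free abelian group on $\xi_B$ ($B$ a basis in no $N(H)$), $\alpha_{H,p}$ ($p\in H\in\mathcal{C}$) and $\beta_{H,x}$ ($x\notin H\in\mathcal{C}$). Put $\varphi(B)=\xi_B$ if $B$ lies in no $N(H)$, and $\varphi(H-p+x)=\alpha_{H,p}+\beta_{H,x}$. This defines a homomorphism $\Phi\colon T\to W$ with $\Phi(\varepsilon)=0$. Only (T3) needs a check. Applying $(ac)(bd)$, which preserves both sides of (T3), we may assume $Jab=H\in\mathcal{C}$, and the relation maps to the identity
\begin{equation}\label{eq:rankone}
(\alpha_{H,b}+\beta_{H,c})+(\alpha_{H,a}+\beta_{H,d})=(\alpha_{H,b}+\beta_{H,d})+(\alpha_{H,a}+\beta_{H,c}).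
\end{equation}

\begin{proposition}\label{prop:codes}
Let $q,q'$ be nondegenerate labeled quads of $M$. Then $\delta(q)\ne0$, and if $\delta(q)=\delta(q')$ then $q$ and $q'$ are proportional. Consequently, for $u,v\in F_M^\times$ there is at most one $z\in F_M$ with $u+v+z=0$.
\end{proposition}

\begin{proof}
\emph{Step 1: how $N(H)$ meets a quad.} Let $O$ be the set of the six bases of $q=(J;a,b,c,d)$, and let $H\in\mathcal{C}$ with $N(H)\cap O\ne\emptyset$. Then $|H\cap J|\ge r-3$ and $H\notin O$. If $J\subset H$, then $H=J+s+y$ with $s\in\{a,b,c,d\}$ and $y\notin J\cup\{a,b,c,d\}$, and $N(H)\cap O$ consists of the three sets $J+s+s'$. We call $H$ a \emph{star at $s$}. Otherwise $H=(J-i)\cup Z$ with $|Z|=3$ and $Z\cap J=\emptyset$, and $J+s+s'\in N(H)$ exactly when $s,s'\in Z$. Then $N(H)\cap O$ is a single set, or $Z\subset\{a,b,c,d\}$ and $N(H)\cap O$ consists of three sets; in the latter case we call $H$ a \emph{triangle on $Z$}. A star or triangle contains exactly one set of each complementary pair. Hence $N(H)$ contains at most two corners, and if it contains two, one is positive and one is negative. Call such a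 pair of corners \emph{linked by $H$}, and call a corner \emph{isolated} if it belongs to no linked pair.

\emph{Step 2: what $\delta(q)$ shows.} Decompose $W$ as the direct sum of the groups $\mathbb{Z}\xi_B$ and the groups $W_H$ spanned by the $\alpha_{H,p}$ and $\beta_{H,x}$. An isolated corner contributes $\pm\xi_B$ or $\pm(\alpha_{H,p}+\beta_{H,x})$ in a summand to which no other corner contributes, so the corner and its sign can be read off from that component. A linked pair, which by (C1) we may take to be $Jab,Jac\in N(H)$, comes from a star at $a$ or a triangle on $\{a,b,c\}$: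
\begin{align*}
H&=J+a+y: & \varphi(Jab)-\varphi(Jac)&=(\alpha_{H,y}+\beta_{H,b})-(\alpha_{H,y}+\beta_{H,c})=\beta_{H,b}-\beta_{H,c},\\
H&=(J-i)\cup\{a,b,c\}: & \varphi(Jab)-\varphi(Jac)&=(\alpha_{H,c}+\beta_{H,i})-(\alpha_{H,b}+\beta_{H,i})=\alpha_{H,c}-\alpha_{H,b}.
\end{align*}
All these components are nonzero, so $\delta(q)\ne0$. Their shapes are different, so $\delta(q)$ determines the isolated corners with signs, the sets $H$ that link a pair, and whether each such $H$ is a star or a triangle. Now let $\delta(q')=\delta(q)$. In each case below we normalize $q$ and $q'$ in the same way by $V_4$ and determine how far $\delta$ fixes the labeled quad.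

\emph{Step 3: no linked pair.} All four corners are isolated, so $q$ and $q'$ have the same signed corners and $\tau(q')=\tau(q)$ by (C2).

\emph{Step 4: one linked pair.} Normalize so that $Jab,Jac$ are linked by $H$. The isolated corners $B_+=Jcd$ and $B_-=Jbd$ are known, and with them $c$ and $b$, the elements of $B_+\setminus B_-$ and $B_-\setminus B_+$, and $B_+\cap B_-=J+d$. If $H=J+a+y$ is a star, then $d\notin H$, so $J=B_+\cap B_-\cap H$, then $d$, and $\{a,y\}=H\setminus J$ are determined. Thus $q'=q$ or $q'=(J;y,b,c,d)$, an exchange (A). If $H=L\cup\{a,b,c\}$ with $L=J-i$ is a triangle, then $d,i\notin H$, so $L=B_+\cap B_-\cap H$ and $\{d,i\}=(B_+\cap B_-)\setminus H$ are determined, and $a$ is the element of $H\setminus(L+b+c)$. Thus $q'=q$ or $q'=(L+d;a,b,c,i)$, an exchange (B) in the fourth position, since $L\cup\{a,b,c\}=H$ is not a basis.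

\emph{Step 5: two linked pairs.} Normalize so that $Jab,Jac\in N(H)$ and $Jcd,Jbd\in N(H')$, with $H\ne H'$. Then $H$ is a star at $a$ or a triangle on $abc$, and $H'$ is a star at $d$ or a triangle on $bcd$. Since $N(H)\cap N(H')=\emptyset$, two stars (which would share $Jad$) and two triangles (which would share $Jbc$) are impossible. The relabeling $(ad)(bc)$ interchanges the two remaining cases, so we may assume $H=J+a+y$ and $H'=L\cup\{b,c,d\}$ with $L=J-i$. As $Jcd=H'-b+i$ and $Jbd=H'-c+i$,
\[
\delta(q)=\beta_{H,b}-\beta_{H,c}+\alpha_{H',b}-\alpha_{H',c}.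
\]
This determines $H,H',b,c$, and then $L=H\cap H'$, the element $d$ from $H'\setminus H=\{b,c,d\}$, and the set $\{i,a,y\}=H\setminus H'$. So $q'$ is one of the six quads $(L+i';a',b,c,d)$ with $(i',a',y')$ an ordering of $\{i,a,y\}$. All six are nondegenerate: for $\{s,s',s''\}=\{b,c,d\}$ we have $L+i'+a'+s=H-y'+s\in N(H)$ and $L+i'+s+s'=H'-s''+i'\in N(H')$. Interchanging $a'$ and $y'$ is an exchange (A), because $L+i'+a'+y'=H$. Interchanging $i'$ and $a'$ is an exchange (B), because $L\cup\{b,c,d\}=H'$. These two moves connect all six orderings, so the six quads are proportional by Lemma~\ref{lem:exch}.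

For the last statement, if $u+v+z=0$ for some $z\ne0$, then $(u,v,z)=g\,\tau(q)$ for some $q$ and Lemma~\ref{lem:crit}(b) applies. Otherwise only $z=0$ is possible.
\end{proof}

\begin{corollary}\label{cor:R}
If $\mathcal{C}$ is admissible, then $M_{\mathcal{C}}$ is reconstructible.
\end{corollary}

\begin{proof}
Let $k=d(S,B_0)\ge2$, choose distinct $a,d\in S\setminus B_0$ and put $J=S-a-d$. If $k=2$, let $\{b,c\}=B_0\setminus S$; then $Jbc=B_0$. If $k\ge3$, choose distinct $b,c,c'\in B_0\setminus S$; the sets $Jbc$ and $Jbc'$ are at distance $1$, so one of them is a basis. This gives (R1), and (R2) is Proposition~\ref{prop:codes}.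
\end{proof}

Large admissible families come from the construction of Graham and Sloane: fixing two symmetric functions of $H$ modulo a prime excludes the distances $1$ and $2$, at the cost of a factor $4n^2$.

\begin{lemma}\label{lem:GS}
For $2\le r\le n-2$ there is an admissible family $\mathcal{C}_0$ with $|\mathcal{C}_0|\ge\binom nr/(4n^2)-1$.
\end{lemma}

\begin{proof}
By Bertrand's postulate there is a prime $\ell$ with $n<\ell\le2n$; regard $[n]$ as a set of nonzero elements of $\mathbb{F}_\ell$. Let $e_1,e_2$ be the first two elementary symmetric functions. Some fiber $\mathcal{D}$ of the map $H\mapsto(e_1(H),e_2(H))\in\mathbb{F}_\ell^2$ has at least $\binom nr/(4n^2)$ members. For $H\ne H'$ in $\mathcal{D}$ we have $\prod_{h\in H}(1+ht)\equiv\prod_{h\in H'}(1+ht)\pmod{t^3}$. The common factors are invertible modulo $t^3$, so the same congruence holds for the products over $H\setminus H'$ and $H'\setminus H$. If $d(H,H')\le2$, these have degree at most $2$ and are equal as polynomials. But their roots $-1/h$ form disjoint nonempty sets, a contradiction. So $d(H,H')\ge3$. Two members at distance at most $1$ from $B_0$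 would be at distance at most $2$ from each other, so there is at most one such member; delete it.
\end{proof}

The $2^{|\mathcal{C}_0|}$ matroids $M_{\mathcal{C}}$ with $\mathcal{C}\subseteq\mathcal{C}_0$ are distinct and reconstructible. Lemma~\ref{lem:recon} gives, for $2\le r\le n-2$,
\begin{equation}\label{eq:lower}
\log_2\#\mathcal{F}_r(n)\ \ge\ \frac{1}{4n^2}\binom nr-1-(r-1)(n-r-1)\log_2Q(n,r).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $r=\lfloor n/2\rfloor$ in \eqref{eq:lower}. Since $Q(n,r)\le6\cdot2^n\cdot n^4/24+1\le2^nn^4$ and $(r-1)(n-r-1)\le n^2/4$, the last term is $O(n^3)$. This proves the lower bound, as $\mathcal{F}_r(n)\subseteq\mathcal{F}(n)$. The bound on representable classes is Corollary~\ref{cor:count}. With $C=\binom{n}{\lfloor n/2\rfloor}$, the proportion of representable classes is at most $2^{O(n^3)-C/(4n^2)}$. Since $C\ge2^n/(n+1)$, the difference $C/(4n^2)-C/(5n^2)=C/(20n^2)$ exceeds the term $O(n^3)$ for large $n$.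
\end{proof}

\section{Rank three}\label{sec:rank3}

For $r=3$ the bound \eqref{eq:lower} is empty: its first term is less than $n/24$, while the last has order $n\log n$. A better code does not help. Triples at distance $3$ are disjoint, and there are at most $(n^2+1)^n=2^{O(n\log n)}$ families of disjoint triples, since each point chooses its two partners or none. This does not beat the exponent $O(n\log n)$ in Corollary~\ref{cor:count}. So non-bases must be allowed to meet, the sets $N(H)$ overlap, and $\Phi$ has to be rebuilt.

\subsection{Triangle-free linear systems}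

Let $\mathcal{C}$ be a set of triples, called \emph{edges}, in $\{4,\dots,n\}$. We assume that $\mathcal{C}$ is \emph{linear}, meaning that distinct edges share at most one point, and \emph{triangle-free}, meaning that no three distinct edges meet pairwise in three distinct points. Linearity is the condition $d(H,H')\ge2$, so $M=M_{\mathcal{C}}$ is a matroid of rank $3$ on $[n]$. The points $1,2,3$ lie in no edge, so $M$ is framed. A pair of points is \emph{covered} if it lies in an edge, which is then unique. We write triples as words such as $abc$. Triangle-freeness is used only through the following two facts.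
\begin{enumerate}
\item[(F1)] If $x\notin H\in\mathcal{C}$, then $x$ forms a covered pair with at most one point of $H$. For if $px$ and $p'x$ are covered, their edges differ from $H$, and from each other by linearity, and the three edges meet in $p,p',x$.
\item[(F2)] A triple $B\notin\mathcal{C}$ contains at most two covered pairs. For two pairs of $B$ covered by the same edge would make $B$ an edge, so three covered pairs give three edges that meet in the three points of $B$.
\end{enumerate}
We say that $x\notin H$ is \emph{attached} to $H$ if it forms a covered pair with a point of $H$, and \emph{free} for $H$ otherwise. The points $1,2,3$ are free for every edge.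

\subsection{The homomorphism}

We want to keep the formula $\varphi(H-p+x)=\alpha_{H,p}+\beta_{H,x}$. If $H_1=abc$ and $H_2=axy$ are edges, then $abx=H_1-c+x=H_2-y+b$, and we need $\alpha_{H_1,c}+\beta_{H_1,x}=\alpha_{H_2,y}+\beta_{H_2,b}$, that is, $\beta_{H_1,x}-\alpha_{H_2,y}=\beta_{H_2,b}-\alpha_{H_1,c}$. We name the common value $\gamma_{H_1H_2}$ and use it to eliminate these $\beta$'s.

Let $W$ be the free abelian group on $\xi_B$ ($B$ a triple with no covered pair), $\alpha_{H,p}$ ($p\in H\in\mathcal{C}$), $\beta_{H,x}$ ($x$ free for $H\in\mathcal{C}$), and $\gamma_{HH'}=\gamma_{H'H}$ ($H\ne H'$ intersecting edges). If $x$ is attached to $H$, let $H'=\{p'',x,\bar x\}$ be the edge through $x$ and a point $p''\in H$, and define $\beta_{H,x}=\alpha_{H',\bar x}+\gamma_{HH'}$. The edge $H'$ is unique by (F1); without (F1) the symbol $\beta_{H,x}$ would receive two different values. For a basis $B$ put $\varphi(B)=\xi_B$ if $B$ has no covered pair, and $\varphi(B)=\alpha_{H,p}+\beta_{H,x}$ if $B=H-p+x$.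

\begin{lemma}\label{lem:types}
This defines a homomorphism $\Phi\colon T\to W$ with $\Phi(\varepsilon)=0$. Every basis $B$ is of exactly one of the following types.
\begin{enumerate}
\item[$(\xi)$] $\varphi(B)=\xi_B$, and $\xi_B$ occurs for no other basis.
\item[$(\beta)$] $\varphi(B)=\alpha_{H,p}+\beta_{H,x}$ with $B=H-p+x$ and $x$ free for $H$. The generator $\beta_{H,x}$ occurs only for the bases $H-p'+x$, $p'\in H$.
\item[$(\gamma)$] $\varphi(B)=\alpha_{H_1,p_1}+\alpha_{H_2,p_2}+\gamma_{H_1H_2}$, where $B$ lies in the five-point set $H_1\cup H_2$, and $p_1\in H_1$, $p_2\in H_2$ are the two points of $(H_1\cup H_2)\setminus B$. The assignment of these two points to $H_1,H_2$ is the only possible one.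
\end{enumerate}
\end{lemma}

\begin{proof}
The expressions $B=H-p+x$ correspond to the covered pairs of $B$. Any two of them come from edges $H_1=abc$, $H_2=axy$ with $B=abx$. Then $\beta_{H_1,x}=\alpha_{H_2,y}+\gamma_{H_1H_2}$ and $\beta_{H_2,b}=\alpha_{H_1,c}+\gamma_{H_1H_2}$, so both expressions give $\alpha_{H_1,c}+\alpha_{H_2,y}+\gamma_{H_1H_2}$. Thus $\varphi$ is well defined. In a relation (T3) with $Jab=H\in\mathcal{C}$ the four bases lie in $N(H)$, and the relation maps to \eqref{eq:rankone}.

If $B=H-p+x$ with $x$ attached through $H'=\{p'',x,\bar x\}$, then $\bar x\notin H$ by linearity, $(H\cup H')\setminus B=\{p,\bar x\}$, and $\varphi(B)=\alpha_{H,p}+\alpha_{H',\bar x}+\gamma_{HH'}$. This is type $(\gamma)$. If both assignments were possible, both points would lie in $H_1\cap H_2$, a single point. The remaining assertions follow from the definition.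
\end{proof}

\begin{proposition}\label{prop:nonzero}
For every nondegenerate labeled quad $q=(o;a,b,c,d)$ of $M$ we have $\delta(q)\ne0$.
\end{proposition}

\begin{proof}
Nondegeneracy means that no triple $oss'$ with $s,s'\in\{a,b,c,d\}$ is an edge. Suppose
\begin{equation}\label{eq:zero}
\varphi(oab)+\varphi(ocd)=\varphi(oac)+\varphi(obd).
\end{equation}
All coefficients of each $\varphi(B)$ are nonnegative, so every generator that occurs in a corner also occurs in a corner of the opposite sign. The corners are distinct, so none has type $(\xi)$.

\emph{Case 1: some corner has type $(\beta)$.} A generator $\beta_{H,x}$ then occurs in a positive and in a negative corner, which by (C1) we take to be $oab=H-p+x$ and $oac=H-p'+x$. Then $H+x=\{o,a,b,c\}$, $p=c$, $p'=b$, so $b,c\in H$. As $obc$ is not an edge, $H=abc$ and $x=o$. Now \eqref{eq:zero} becomes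
\[
\varphi(ocd)-\varphi(obd)=\alpha_{H,b}-\alpha_{H,c}.
\]
If $ocd$ or $obd$ has type $(\beta)$, its $\beta$ occurs in both, and the argument just given, with $(ad)(bc)$ applied, shows that $bcd$ is an edge. It shares $b,c$ with $abc$, against linearity. So both have type $(\gamma)$, with the same pair $H_1,H_2$. Since $\alpha_{H,b}$ occurs in $\varphi(ocd)$, we may take $H_1=abc$. The five-point set $H_1\cup H_2$ contains $o,a,b,c,d$, so $H_2$ consists of $o$, $d$ and one of $a,b,c$. Such a triple is not an edge.

\emph{Case 2: all corners have type $(\gamma)$.} By (C1) we may assume that $oab$ and $oac$ have the same pair $H_1,H_2$; then $obd$ and $ocd$ also have a common pair. Write $H_1\cup H_2=\{o,a,b,c,e\}$ with $e\notin\{o,a,b,c\}$. If both edges contain $e$, the other four points are split into two pairs, so the edges are $ose$ and $\{a,b,c,e\}-s$ for some $s\in\{a,b,c\}$. Otherwise one edge lies in $\{o,a,b,c\}$, so it is $abc$, and the other is $ose$ with $s\in\{a,b,c\}$. The complements of $oab$ and $oac$ in the five-point set are $\{c,e\}$ and $\{b,e\}$, and Lemma~\ref{lem:types} gives the following values,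 with $\gamma$ omitted, where $D=\varphi(oab)-\varphi(oac)$.
\[
\begin{array}{c|c|c|c|c}
&\text{edges}&\varphi(oab)&\varphi(oac)&D\\ \hline
\mathrm{I}&oae,\ bce&\alpha_{oae,e}+\alpha_{bce,c}&\alpha_{oae,e}+\alpha_{bce,b}&\alpha_{bce,c}-\alpha_{bce,b}\\
\mathrm{II}&ose,\ abc&\alpha_{ose,e}+\alpha_{abc,c}&\alpha_{ose,e}+\alpha_{abc,b}&\alpha_{abc,c}-\alpha_{abc,b}\\
\mathrm{III}&obe,\ ace&\alpha_{obe,e}+\alpha_{ace,c}&\alpha_{obe,b}+\alpha_{ace,e}&\text{no cancellation}\\
\mathrm{IV}&oce,\ abe&\alpha_{oce,c}+\alpha_{abe,e}&\alpha_{oce,e}+\alpha_{abe,b}&\text{no cancellation}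
\end{array}
\]
The difference $D'=\varphi(odb)-\varphi(odc)$ is given by the same table with $a,e$ replaced by $d,e'$, where $e'\notin\{o,b,c,d\}$; call its rows $\mathrm{I}'$ to $\mathrm{IV}'$. Equation \eqref{eq:zero} says $D=D'$, so the same edges occur as indices in $D$ and in $D'$. One edge occurs in rows I and II, and two in rows III and IV.

Suppose one edge occurs. In $(\mathrm{I},\mathrm{I}')$, $bce=bce'$ gives $e=e'$, and the edges $oae$, $ode$ share two points, so $a=d$. In $(\mathrm{I},\mathrm{II}')$, $bce=bcd$ gives $e=d$, so $oad$ is an edge. In $(\mathrm{II},\mathrm{I}')$, $abc=bce'$ gives $e'=a$, so $oda$ is an edge. In $(\mathrm{II},\mathrm{II}')$, $abc=dbc$ gives $a=d$.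

Suppose two edges occur. Exactly one of them contains $o$, so the edges through $o$ coincide and so do the others. In $(\mathrm{III},\mathrm{III}')$, $obe=obe'$ gives $e=e'$ and $ace=dce$ gives $a=d$. In $(\mathrm{IV},\mathrm{IV}')$, $oce=oce'$ gives $e=e'$ and $abe=dbe$ gives $a=d$. In $(\mathrm{III},\mathrm{IV}')$, $obe=oce'$ forces $e=c$. In $(\mathrm{IV},\mathrm{III}')$, $oce=obe'$ forces $e=b$. Every case is contradictory.
\end{proof}

We do not classify all coincidences $\delta(q)=\delta(q')$. Definition~\ref{def:R} lets us choose quads that use points of $B_0$, and since these points lie in no edge, the corners are of type $(\xi)$ or $(\beta)$.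

\begin{proposition}\label{prop:R3}
The matroid $M$ is reconstructible.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:nonzero}, Lemma~\ref{lem:crit} is available. For a nondegenerate $q'$ the four corners are distinct, so the generators $\xi_B$ in $\delta(q')$, with their signs, are exactly the corners of type $(\xi)$ of $q'$. In particular, if all corners of $q$ have type $(\xi)$ and $\delta(q')=\delta(q)$, then $\tau(q')=\tau(q)$ by (C2). For a nondegenerate quad $q$ chosen in Definition~\ref{def:R}, the elements $u,v$ are the first two entries of $\pi(\tau(q))$, a multiple of $\tau(q)$ in $T_0^3$, so (R2) follows from Lemma~\ref{lem:crit}(b) once its hypothesis is verified for $q$.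

\emph{The case $S=\{i,j,j'\}$ with $i\in B_0$ and $j,j'\ge4$.} Let $B_0=\{i,i',i''\}$ and $q=(i;j,i',i'',j')$. All six triples contain $i$, so $q$ is nondegenerate and (R1) holds. Each corner contains two points of $B_0$, so it has no covered pair and is of type $(\xi)$.

\emph{The case $S\in\mathcal{C}$.} Write $S=\{j,j',j''\}$ and take $q=(j;j',1,2,j'')$. The triple $j12$ is a basis, and $u,v\ne0$ because all corners contain $1$ or $2$. Since $\Delta_M(S)=0$, relation \eqref{eq:plucker} gives $v=-u$, and Lemma~\ref{lem:crit}(a) gives (R2).

\emph{The case $S\subseteq\{4,\dots,n\}$, $S\notin\mathcal{C}$.} By (F2) we can write $S=\{j,j',j''\}$ with $jj''$ not covered. Take $q=(j;j',1,2,j'')$; it is nondegenerate, with positive corners $1jj'$, $2jj''$ and negative corners $2jj'$, $1jj''$. If $jj'$ is not covered either, all corners have type $(\xi)$. So let $H=\{j,j',e\}$ be an edge; note $j''\notin H$. Since $1jj'=H-e+1$ and $2jj'=H-e+2$,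
\[
\delta(q)=\beta_{H,1}-\beta_{H,2}+\xi_{2jj''}-\xi_{1jj''}.
\]
Let $q'=(o;a,b,c,d)$ be nondegenerate with $\delta(q')=\delta(q)$. It has exactly two corners of type $(\xi)$, the positive corner $2jj''$ and the negative corner $1jj''$. By (C1) we may assume $ocd=2jj''$ and $obd=1jj''$. Comparing intersections and differences gives $\{o,d\}=\{j,j''\}$, $c=2$, $b=1$. The corner $oa1$ is not of type $(\xi)$ and $1$ lies in no edge, so $oa$ lies in an edge $H_0$. The corners $oa1$ and $oa2$ contribute $\beta_{H_0,1}-\beta_{H_0,2}$, so $H_0=H$. As $o\in H$ and $j''\notin H$, we get $o=j$, $d=j''$ and $a\in\{j',e\}$. Hence $q'=q$ or $q'=(j;e,1,2,j'')$, which is an exchange (A) because $jj'e=H$. By Lemma~\ref{lem:exch}, $q'$ is proportional to $q$.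
\end{proof}

\subsection{Many triangle-free linear systems}

Both conditions pass to subsets, so we need one system with many more than $n\log n$ edges. We obtain it from a set of integers without three-term arithmetic progressions.

\begin{lemma}\label{lem:systems}
There is a constant $c>0$ such that for all large $n$ there is a triangle-free linear system on $\{4,\dots,n\}$ with at least $c\,n^{1.63}$ edges.
\end{lemma}

\begin{proof}
Let $m=\lfloor(n-3)/6\rfloor$ and $3^k\le m<3^{k+1}$. Let $A$ be the set of integers in $[0,3^k)$ whose ternary digits are all $0$ or $1$. Then $|A|=2^k\ge\frac12m^{\log_32}\ge\frac12m^{0.63}$. If $s_1+s_3=2s_2$ with $s_1,s_2,s_3\in A$, no carries occur on either side; each digit of the right side is $0$ or $2$, so $s_1$ and $s_3$ have the same digits and $s_1=s_2=s_3$.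

Place disjoint copies of $\{0,\dots,m-1\}$, $\{0,\dots,2m-1\}$ and $\{0,\dots,3m-1\}$ in $\{4,\dots,n\}$, and take the $m|A|\ge\frac12m^{1.63}$ edges $(x,x+s,x+2s)$ with $0\le x<m$ and $s\in A$, one point in each part. Any two coordinates determine $x$ and $s$, so the system is linear. Suppose three distinct edges meet pairwise in three distinct points. Each edge contains two of the points, which then lie in different parts. So the points are $x,y,z$ in the first, second and third part, and the three edges pass through $xy$, $xz$, $yz$, with parameters $s_1=y-x$, $s_2=(z-x)/2$, $s_3=z-y$. Then $s_1+s_3=2s_2$, so $s_1=s_2$, and the first two edges have the same $x$ and $s$, a contradiction.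
\end{proof}

The subsets of this system give at least $2^{cn^{1.63}}$ reconstructible matroids. Since $Q(n,3)\le n^5$ and $2(n-4)\le2n$, Lemma~\ref{lem:recon} gives, for large $n$,
\begin{equation}\label{eq:lower3}
\log_2\#\mathcal{F}_3(n)\ \ge\ c\,n^{1.63}-10\,n\log_2n .
\end{equation}
With Behrend's sets in place of $A$, the exponent $1.63$ improves to $2-o(1)$.

\section{Duality and the proof of Theorem~\ref{thm:ranks}}\label{sec:ranks}

The dual $M^*$ of a matroid $M$ of rank $r$ on $E$ is the matroid of rank $n-r$ whose bases are the complements of the bases of $M$.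

\begin{lemma}\label{lem:dual}
For every matroid $M$ we have $F_{M^*}\cong F_M$. Hence $\mathcal{F}_r(n)=\mathcal{F}_{n-r}(n)$ and $\mathcal{N}_r(n)=\mathcal{N}_{n-r}(n)$.
\end{lemma}

\begin{proof}
For an ordering $z$ of $E$ let $\operatorname{sgn}(z)=\pm1$ be its sign as a permutation. Given an alternating $\Delta\colon E^r\to P$, define $\Delta^*(y)=\operatorname{sgn}(xy)\Delta(x)$ for $y\in E^{n-r}$ with distinct entries, where $x$ is any ordering of the complement of $y$, and $\Delta^*(y)=0$ for other $y$. The value does not depend on the choice of $x$, the map $\Delta^*$ is alternating, and $\Delta\mapsto\Delta^*$ is a bijection between alternating maps with support $M$ and alternating maps with support $M^*$, compatible with homomorphisms of pastures.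

A labeled quad $(J;a,b,c,d)$ in rank $r$ corresponds to the labeled quad $(J^*;a,b,c,d)$ in rank $n-r$, where $J^*=E\setminus(J\cup\{a,b,c,d\})$. For $\{s,s',t,t'\}=\{a,b,c,d\}$,
\[
\Delta^*(J^*ss')\,\Delta^*(J^*tt')=\operatorname{sgn}(Jtt'J^*ss')\,\operatorname{sgn}(Jss'J^*tt')\,\Delta(Jtt')\,\Delta(Jss').
\]
The two orderings differ by the transpositions $(s\,t)$ and $(s'\,t')$, so the product of the signs is $1$. Thus $\tau_{\Delta^*}(J^*;a,b,c,d)=\tau_\Delta(J;a,b,c,d)$, and by Lemma~\ref{lem:sym}(b), $\Delta$ satisfies \eqref{eq:plucker} if and only if $\Delta^*$ does. Rescaling $\Delta$ by $(\kappa,\lambda)$ rescales $\Delta^*$ by $(\kappa\prod_{e\in E}\lambda(e),\lambda^{-1})$. So $\mathcal{X}_M(P)\cong\mathcal{X}_{M^*}(P)$ naturally in $P$, and Yoneda's lemma applies.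
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ranks}]
Every matroid of rank at most $2$ is representable over $\mathbb{Q}$. In rank $0$ there is nothing to prove, and in rank $1$ take the row vector with entry $1$ at the bases and $0$ elsewhere. In rank $2$, the exchange property shows that ``$x=y$ or $\{x,y\}$ is not a basis'' is an equivalence relation on the elements that lie in some basis: if $xz$ is a basis and $yw$ is any basis through $y$, then removing $w$ from $yw$ gives a basis $yx$ or $yz$, unless $w\in\{x,z\}$, when $yw$ is itself such a basis. Send the $k$-th class to $(1,k)$ and all other elements to $0$. So $\mathcal{N}_r(n)=\emptyset$ for $r\le2$, and by Lemma~\ref{lem:dual} also for $n-r\le2$.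

By Lemma~\ref{lem:dual} it remains to show that the proportion of representable classes in $\mathcal{F}_r(n)$ tends to $0$ uniformly for $3\le r\le n/2$. By Corollary~\ref{cor:count} their number is $2^{O(r^2n\log n)}$. For $r=3$, \eqref{eq:lower3} bounds the proportion by $2^{O(n\log n)-cn^{1.63}}$, which tends to $0$.

Let $4\le r\le n/2$. Then $Q(n,r)\le n^{r+2}/8+1\le n^{r+2}$, so the last term of \eqref{eq:lower} is $O(r^2n\log n)$, and the proportion is at most
\[
2^{\,O(r^2n\log n)-\binom nr/(4n^2)} .
\]
The coefficients $\binom nr$ increase with $r$ for $r\le n/2$. For $r\in\{4,5\}$ the first term of the exponent is $O(n\log n)$, while $\binom nr/(4n^2)\ge\binom n4/(4n^2)$ has order $n^2$. For $6\le r\le n/2$ the first term is $O(n^3\log n)$, while $\binom nr/(4n^2)\ge\binom n6/(4n^2)$ has order $n^4$. In both ranges the exponent tends to $-\infty$ uniformly in $r$. The statement for fixed $r$ follows, since $r\le n-3$ for large $n$.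
\end{proof}

\begin{thebibliography}{1}

\bibitem{BLZ}
Matthew Baker, Oliver Lorscheid and Tianyi Zhang,
\emph{Foundations of matroids -- Part 2: Further theory, examples, and computational methods},
arXiv:2310.19952 (2023).

\end{thebibliography}
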